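# A finitely presented solvable group that is not a limit of isolated groups

## 1. The guess "yes", tested on $\mathbb Z$, a lamplighter group and metabelian groups

Let $m\ge 1$ and let $F_m$ be the free group on $x_1,\dots,x_m$.

**Definition (marked groups).** A marked group of rank $m$ is a pair $(G,S)$ where $S=(s_1,\dots,s_m)$ generates the group $G$; two pairs are identified when $s_i\mapsto s_i'$ extends to an isomorphism. Equivalently, it is a normal subgroup $L\trianglelefteq F_m$, the kernel of $x_i\mapsto s_i$. The space $\mathcal G_m$ is the set of all normal subgroups of $F_m$ with the topology induced from $\{0,1\}^{F_m}$. A basis of neighborhoods of $L$ is given by the sets $\{L' : L'\cap B=L\cap B\}$ with $B\subset F_m$ finite. The space $\mathcal G_m$ is compact, metrizable and totally disconnected.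

So two marked groups are close when they satisfy the same relations among a large finite set of words.

**Definition (isolated groups).** A finitely generated group $G$ is isolated if, for some (equivalently, every) marking, it is an isolated point of $\mathcal G_m$. We use the following known fact: $G$ is isolated if and only if it is finitely presented and finitely discriminable, the latter meaning that there is a finite set $F\subset G\setminus\{1\}$ which meets every nontrivial normal subgroup of $G$.

**Definition (limits of isolated groups).** A finitely generated group $G$ is a limit of isolated groups if, for some (equivalently, every) marking, $(G,S)$ lies in the closure in $\mathcal G_m$ of the set of marked isolated groups. Since $\mathcal G_m$ is metrizable, this says that $(G,S)=\lim (G_n,S_n)$ with every $G_n$ isolated.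

A finite group is isolated: it is finitely presented, and $F$ can be the set of all nontrivial elements. The group $\mathbb Z$ is not: for a finite $F\subset\mathbb Z\setminus\{0\}$, the subgroup $n\mathbb Z$ with $n>\max_{f\in F}|f|$ misses $F$.

The question, whose source is Yves de Cornulier, Luc Guyot, Wolfgang Pitsch, "On the isolated points in the space of groups", arXiv:math/0511714 (2005), is this: *is every finitely generated solvable group a limit of isolated groups?* The answer one would first guess is yes. Solvable groups are built from abelian pieces, they tend to have many finite quotients, and finite groups are isolated. Let us test the guess.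

**Rank one, by hand.** Here $F_1=\mathbb Z$, and the points of $\mathcal G_1$ are the subgroups $n\mathbb Z$, $n\ge0$. Given a finite $B\subset\mathbb Z$, we have $n\mathbb Z\cap B=\{0\}\cap B$ as soon as $n>\max_{b\in B}|b|$. So $\mathbb Z=\lim \mathbb Z/n$.

**A lamplighter group, by hand.** Let $G=(\mathbb Z/2)\wr\mathbb Z$, marked by a lamp generator $a$ and the shift $t$, and let $G_n=(\mathbb Z/2)\wr(\mathbb Z/n)$, marked in the same way. A word of length at most $\ell$ describes a walk that visits only positions in $[-\ell,\ell]$ and switches lamps there. If $n>2\ell$, reduction modulo $n$ is injective on $[-\ell,\ell]$, so the final lamp configuration and final position are trivial in $G_n$ exactly when they are trivial in $G$. Hence $G=\lim G_n$, a limit of finite groups.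

Both cases are instances of one statement. Recall that a group is residually finite if every nontrivial element survives in some finite quotient.

**Lemma 1.** Every finitely generated residually finite group is a limit of finite groups, hence a limit of isolated groups.

*Proof.* Let $F_m/L$ be residually finite and let $B\subset F_m$ be finite. For each of the finitely many $b\in B\setminus L$ there is a normal subgroup of finite index containing $L$ and missing $b$. The intersection $L'$ of these subgroups has finite index, contains $L$, and misses $B\setminus L$. So $L'\cap B=L\cap B$. $\square$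

Finitely generated metabelian groups are residually finite (P. Hall 1959). So the guess is right for derived length at most $2$. It is right also for all finitely generated abelian-by-polycyclic groups, which are residually finite by Roseblade, J. Pure Appl. Algebra 3 (1973), and Jategaonkar, J. Pure Appl. Algebra 4 (1974).

At derived length $3$ this argument has no theorem to rely on, and we shall see that residual finiteness really fails there. But failure of residual finiteness alone would not refute the guess, because the approximating isolated groups need not be finite. We need an obstruction that rules out all isolated groups at once.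

## 2. Unsolvable word problem, and why one needs inseparable sets

The obstruction comes from computability. A finitely generated group has solvable word problem if an algorithm decides which words in its generators are trivial.

**Isolated groups have solvable word problem.** Let $G$ be finitely presented with discriminating set $F$, each element of $F$ represented by a word. Given a word $w$, run two enumerations in parallel. The first lists the consequences of the relators; it finds $w$ if and only if $w=1$ in $G$. The second lists the consequences of the relators together with $w$, that is, the words trivial in $G$ modulo the normal closure of $w$. If $w\ne1$, this normal closure is nontrivial, so it contains an element of $F$ and some word of $F$ is found; if $w=1$, no word of $F$ is ever found. Exactly one of the two events occurs, and it tells us whether $w=1$.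

**Neighborhoods of a finitely presented group.** Let $G=\langle x_1,\dots,x_m\mid r_1,\dots,r_k\rangle$ and let $z$ be a word that is nontrivial in $G$. Then
$$\{L\in\mathcal G_m : r_1,\dots,r_k\in L,\ z\notin L\}$$
is a clopen neighborhood of $G$, and its members are exactly the marked quotients of $G$ in which $z$ survives. So to show that $G$ is not a limit of isolated groups, it suffices to find one $z\neq 1$ such that *no* quotient of $G$ in which $z$ survives has solvable word problem.

**A first attempt, and where it stops.** Let $A\subset\mathbb N$ be recursively enumerable and not recursive. Suppose we have a finitely presented solvable group $G$ and words $w_n$, computable from $n$, with $w_n=1$ in $G$ if and only if $n\in A$. Then $G$ has unsolvable word problem, and so $G$ is not isolated. Is it also not a limit? Take a quotient $\Gamma$ of $G$ close to $G$. All we know about $D=\{n: w_n=1\text{ in }\Gamma\}$ is that $D\supset A$ and that $D$ misses some finite set $Y$ disjoint from $A$, the indices of those $w_n$ whose survival the neighborhood guarantees. But there are recursive sets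 with these two properties, for instance $\mathbb N\setminus Y$. So no contradiction arises: $\Gamma$ may kill infinitely many $w_n$ with $n\notin A$.

The way past this point is to tie infinitely many words $w_n$ to a single element $z$, so that the survival of $z$ alone keeps all of them alive.

**Definition (recursive inseparability).** Disjoint recursively enumerable sets $A,B\subset\mathbb N$ are recursively inseparable if no recursive set contains $A$ and misses $B$.

Such sets exist (Rogers, *Theory of Recursive Functions*). For example, take $A=\{n:\varphi_n(n)=0\}$ and $B=\{n:\varphi_n(n)=1\}$. Indeed, if a recursive $D$ contained $A$ and missed $B$, let $e$ be an index of the function equal to $1$ on $D$ and $0$ off $D$. If $e\in D$, then $\varphi_e(e)=1$, so $e\in B$, which is disjoint from $D$. If $e\notin D$, then $\varphi_e(e)=0$, so $e\in A\subset D$. Both are impossible.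

**Lemma 2.** Let $A,B$ be recursively inseparable, let $G$ be a finitely presented group, $z\in G\setminus\{1\}$, and let $w_n$ be words computable from $n$ with
$$w_n=1 \text{ in } G\ \text{ for } n\in A,\qquad w_n=z\text{ in }G\ \text{ for } n\in B.$$
Then every quotient of $G$ in which the image of $z$ is nontrivial has unsolvable word problem, and $G$ is not a limit of groups with solvable word problem. In particular $G$ is not a limit of isolated groups.

*Proof.* Let $\Gamma$ be a quotient in which $z$ survives, and suppose its word problem is solvable. Then $D=\{n:w_n=1\text{ in }\Gamma\}$ is recursive. It contains $A$, and it misses $B$ because $w_n=z\ne1$ in $\Gamma$ for $n\in B$. This contradicts inseparability. If $(G,S)=\lim(G_n,S_n)$, then for large $n$ the finitely many relators of $G$ hold in $(G_n,S_n)$ and $z\neq1$ there, so $G_n$ is a quotient of $G$ in which $z$ survives, and its word problem is unsolvable. Isolated groups have solvable word problem. $\square$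

Nothing is required of $w_n$ for $n\notin A\cup B$. The task is now to build such data with $G$ solvable. The results are as follows.

**Theorem 1.** For every prime $p$ there are a finitely presented group $G$ and an element $z\in G\setminus\{1\}$ such that

1. $G=V\rtimes H$ with $V$ abelian and $H$ metabelian, so $G$ is solvable of derived length $\le 3$;
2. every quotient of $G$ in which the image of $z$ is nontrivial has unsolvable word problem.

Consequently $G$ is not a limit of isolated groups.

**Theorem 2.**

* (a) Every finitely generated solvable group of derived length $\le 2$ (more generally, every finitely generated abelian-by-polycyclic group) is a limit of finite, hence isolated, groups. The group $G$ of Theorem 1 has derived length exactly $3$.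
* (b) $G$ can be taken nilpotent-by-abelian: it has a normal subgroup $N$, nilpotent of class $\le5$ and of exponent dividing $p^2$, with $G/N\cong\mathbb Z^8$.
* (c) There is $m_0$ such that for all $m\ge m_0$ there is a clopen subset $\mathcal O\subset\mathcal G_m$, homeomorphic to the Cantor set, all of whose members are solvable of derived length exactly $3$, and which contains no isolated group, no residually finite group and no group with solvable word problem. Hence $2^{\aleph_0}$ pairwise non-isomorphic finitely generated solvable groups of derived length $3$ are not limits of isolated groups (nor of groups with solvable word problem).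

So the answer to the question is no, and the guess fails at the first derived length that the simple cases left open.

## 3. A counter machine as piecewise affine arithmetic

The purpose of this section is to turn "$n\in A$ or $n\in B$" into a deterministic process on pairs (symbol, integer), each step of which is affine on residue classes.

Fix recursively inseparable $A,B$. Let $\psi$ be the partial recursive function equal to $0$ on $A$, to $1$ on $B$, and undefined elsewhere. Every partial recursive function is computed by a counter machine (Minsky, *Computation: Finite and Infinite Machines*, 1967; Shepherdson–Sturgis 1963). So there is a machine with $k$ counters holding nonnegative integers, a finite state set $\Xi$ and an initial state $q_{\mathrm{in}}$, computing $\psi$. After its halt we append a test of the output counter, then loops that clear all counters, ending in one of two terminal states $q_A\neq q_B$ according to the output. Started at $(q_{\mathrm{in}};n,0,\dots,0)$, the machine then reaches $(q_A;0,\dots,0)$ if $n\in A$ and $(q_B;0,\dots,0)$ if $n\in B$. Each non-terminal state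 $q$ carries exactly one instruction:

* $I_j$: increase counter $j$, go to $q'$; or
* $D_j$: if counter $j$ is $0$, go to $q'$; otherwise decrease it and go to $q''$.

**Encoding.** Let $\ell_1=2,\ell_2,\dots,\ell_k$ be distinct primes, and encode $(q;a_1,\dots,a_k)$ as $(q,N)$ with $N=\prod_j \ell_j^{a_j}$. "Increase counter $j$" becomes multiplication by $\ell_j$, and "counter $j$ is $0$" becomes $\ell_j\nmid N$. So a step is given by a partial map $T$ on $\Xi\times\mathbb Z$ of the form
$$T(q,\,P_qn+r)=(\delta(q,r),\;a_{q,r}n+b_{q,r})\qquad(n\in\mathbb Z,\ 0\le r<P_q)$$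
for non-terminal $q$, where

* for $I_j$: $P_q=1$, $a_{q,0}=\ell_j$, $b_{q,0}=0$, $\delta(q,0)=q'$;
* for $D_j$: $P_q=\ell_j$; for $r=0$: $\delta(q,0)=q''$, $a_{q,0}=1$, $b_{q,0}=0$; for $r\ne0$: $\delta(q,r)=q'$, $a_{q,r}=\ell_j$, $b_{q,r}=r$.

In all cases
$$P_q\ge1,\qquad 0\le b_{q,r}<a_{q,r}.\tag{1}$$
The second inequality looks like bookkeeping, but it will be needed at a precise place in Section 8. For terminal $q$ put $P_q=1$. The $T$-orbit of $(q_{\mathrm{in}},2^n)$ reaches $(q_A,1)$ if $n\in A$ and $(q_B,1)$ if $n\in B$.

*Example.* A loop that clears counter $1$ is one state $q$ with instruction $D_1$, $q''=q$ and $q'=q_A$. Then $T(q,2n)=(q,n)$ and $T(q,2n+1)=(q_A,2n+1)$. The orbit of $(q,4)$ is $(q,4),(q,2),(q,1),(q_A,1)$.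

**Half-steps.** We split each step in two: first the affine map, then the change of state. Let $\Lambda$ be the finite set of symbols $\mathsf A_q$ ($q\in\Xi$) and $\mathsf B_{q,r}$ ($q$ non-terminal, $0\le r<P_q$). Put $P_{\mathsf A_q}=P_q$ and $P_{\mathsf B_{q,r}}=a_{q,r}$, and define a partial map $\hat T$ on $\Lambda\times\mathbb Z$ by
$$\hat T(\mathsf A_q,P_qn+r)=(\mathsf B_{q,r},a_{q,r}n+b_{q,r}),\qquad \hat T(\mathsf B_{q,r},N)=(\mathsf A_{\delta(q,r)},N),$$
undefined on $(\mathsf A_q,N)$ for terminal $q$. In the example, $(\mathsf A_q,4)\mapsto(\mathsf B_{q,0},2)\mapsto(\mathsf A_q,2)$.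

Let $\approx$ be the equivalence relation on $\Lambda\times\mathbb Z$ generated by $\xi\approx\hat T(\xi)$. Then $\xi\approx\xi'$ if and only if $\hat T^i\xi=\hat T^j\xi'$ for some $i,j\ge0$. The relation on the right is clearly reflexive, symmetric and contained in $\approx$. It is transitive: if $\hat T^i\xi=\hat T^j\xi'$ and $\hat T^k\xi'=\hat T^l\xi''$ with, say, $j\le k$, then $\hat T^{i+k-j}\xi=\hat T^k\xi'=\hat T^l\xi''$; the case $j\ge k$ is symmetric. In particular
$$(\mathsf A_{q_A},1)\not\approx(\mathsf A_{q_B},1),\tag{2}$$
because these are distinct points at which $\hat T$ is undefined, so only $i=j=0$ is possible.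

## 4. Affine steps in a module: the collapse, and switches that prevent it

We want an abelian normal subgroup $V$ of $G$ containing elements $E(\lambda,N)$, for $(\lambda,N)\in\Lambda\times\mathbb Z$, with $E(\xi)=E(\hat T\xi)$, and this should follow from finitely many relations.

**The direct attempt.** Let $V$ be a module over $\mathbb F_p[x_1^{\pm1},x_3^{\pm1}]$ with generators $e_\lambda$, and put $E(\lambda,N)=e_\lambda x_1^N$. To multiply by $P_\lambda$ we use a second variable: impose $e_\lambda x_3=e_\lambda x_1^{P_\lambda}$, so that $e_\lambda x_1^{P_\lambda n+r}=e_\lambda x_1^rx_3^n$. Now impose for each step the single relation $e_{\mathsf A}x_1^r=e_{\mathsf B}x_1^b$, where $\mathsf A=\mathsf A_q$, $\mathsf B=\mathsf B_{q,r}$, $P=P_q$, $a=a_{q,r}$, $b=b_{q,r}$. Multiplying by $x_3^n$ gives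
$$E(\mathsf A,Pn+r)=e_{\mathsf A}x_1^rx_3^n=e_{\mathsf B}x_1^bx_3^n=E(\mathsf B,an+b)\quad\text{for all }n,$$
as desired. The trouble is that we may also multiply by $x_1$. From $e_{\mathsf A}=e_{\mathsf B}x_1^{b-r}$ we get
$$e_{\mathsf A}x_1^P=e_{\mathsf A}x_3=e_{\mathsf B}x_3x_1^{b-r}=e_{\mathsf B}x_1^{a}x_1^{b-r}=e_{\mathsf A}x_1^a .$$
For the instruction $I_1$ we have $P=1$, $a=2$, so $e_{\mathsf A}=e_{\mathsf A}x_1$: all the elements $E(\mathsf A,N)$ coincide. The state change suffers in the same way: $e_{\mathsf B}=e_{\mathsf A'}$ with $\mathsf A'=\mathsf A_{\delta(q,r)}$ can be multiplied by $x_3$, and it gives $e_{\mathsf B}x_1^{a}=e_{\mathsf B}x_1^{P_{\mathsf A'}}$.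

**The repair.** The affine relation should be multiplied by powers of $x_3$ but not of $x_1$; the state change by powers of $x_1$ but not of $x_3$. So we look for a place where $x_1$ acts trivially while $x_3$ still acts, and another with the roles exchanged. A switch does this. In a module with basis $f_1,f_0$ over a ring containing the unit $\tau$, let $f_1x=\tau f_1$, $f_0x=f_0$, $f_1c=f_1+f_0$, $f_0c=f_0$. Then $f_1x^N(c-1)=\tau^Nf_0$. The exponent $N$ has been recorded in the coefficient, and on the result $x$ acts trivially. So we shall impose the affine relation only after applying switches for $x_1$, impose the state change only after applying switches for $x_3$, and let $E(\lambda,N)$ be $e_\lambda x_1^N$ with all switches applied.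

One pair $(x,c)$ for each of the two variables would be enough for this bookkeeping. We shall take two pairs per variable, with indices $1,2$ for the first and $3,4$ for the second. The twin index is needed to force $V$ to be abelian with finitely many relations; Lemma 5 shows exactly where. There will also be elements $s_\alpha$ acting as $1+x_\alpha$; they make finitely many commutator relations imply infinitely many.

## 5. The presentation

Conventions: $a^b=b^{-1}ab$, $[a,b]=a^{-1}a^b$, $[a,b,c]=[[a,b],c]$. An abelian normal subgroup is written additively as a right module, $v\cdot h=h^{-1}vh$; then $[v,h]=v(h-1)$.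

Fix a prime $p$. Let $1^*=2$, $2^*=1$, $3^*=4$, $4^*=3$, and write $24$ for $\{2,4\}$ and so on. The generators of $G$ are $c_\alpha,x_\alpha,s_\alpha$ ($\alpha=1,2,3,4$) and $e_\lambda$ ($\lambda\in\Lambda$). Put
$$f_{1234,\lambda}=e_\lambda,\quad f_{234,\lambda}=[e_\lambda,c_1],\quad f_{124,\lambda}=[e_\lambda,c_3],\quad f_{24,\lambda}=[e_\lambda,c_1,c_3],$$
$$f_{134,\lambda}=[e_\lambda,c_2],\quad f_{123,\lambda}=[e_\lambda,c_4],\quad f_{13,\lambda}=[e_\lambda,c_2,c_4].$$
The subscript lists the indices that are still switched on. Let
$$\mathcal I_1=\{1234,234,124,24\},\qquad \mathcal I_2=\{1234,134,123,13\}.$$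
Every $I\in\mathcal I_1$ contains $2,4$, and every $J\in\mathcal I_2$ contains $1,3$.

The relations, finitely many, are:

* **(H)** $c_\alpha^p=[x_\alpha,s_\alpha]=[c_\alpha,c_\alpha^{x_\alpha}]=1$ and $c_\alpha^{s_\alpha^{-1}}=c_\alpha c_\alpha^{x_\alpha^{-1}}$ for each $\alpha$; generators $c,x,s$ with different indices commute.
* For all $I\in\mathcal I_1\cup\mathcal I_2$ and $\lambda\in\Lambda$, with $f=f_{I,\lambda}$:
  * **(T1)** $f$ commutes with $x_\alpha,s_\alpha,c_\alpha$ for each $\alpha\notin I$;
  * **(T2)** if $\{\alpha,\alpha^*\}\subset I$, then $f^{x_\alpha}=f^{x_{\alpha^*}}$ and $f^{s_\alpha}=f^{s_{\alpha^*}}$;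
  * **(T3)** $f^{s_\alpha}=f\,f^{x_\alpha}$ for $\alpha\in I$.
* **(C)** $[f_{I,\lambda}^{\,x_2^ix_4^k},f_{J,\mu}]=1$ for $I\in\mathcal I_1$, $J\in\mathcal I_2$, $\lambda,\mu\in\Lambda$, $i,k\in\{0,1\}$.
* **(E)** $e_\lambda^p=1$ for $\lambda\in\Lambda$.
* **(M1)** $e_\lambda^{x_3}=e_\lambda^{x_1^{P_\lambda}}$ for $\lambda\in\Lambda$.
* **(M2)** $[e_{\mathsf A_q}^{x_1^r},c_1,c_2]=[e_{\mathsf B_{q,r}}^{x_1^{b_{q,r}}},c_1,c_2]$ for $q$ non-terminal, $0\le r<P_q$.
* **(M3)** $[e_{\mathsf B_{q,r}},c_3,c_4]=[e_{\mathsf A_{\delta(q,r)}},c_3,c_4]$ for $q$ non-terminal, $0\le r<P_q$.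

Notation in $G$: $Q=\langle x_\alpha,s_\alpha : 1\le\alpha\le4\rangle$, which is abelian by (H); $X=\langle x_1,\dots,x_4\rangle$; $C_\alpha=\langle c_\alpha^w:w\in\langle x_\alpha,s_\alpha\rangle\rangle$; $M=C_1C_2C_3C_4$; $H=\langle c_\alpha,x_\alpha,s_\alpha : 1\le\alpha\le4\rangle$; and $V$ is the normal closure of $\{e_\lambda\}$. The subgroup $C_\alpha$ contains $c_\alpha$ and is normalized by $x_\alpha,s_\alpha$, so it is the normal closure of $c_\alpha$ in $\langle c_\alpha,x_\alpha,s_\alpha\rangle$. Generators of different index commute with it, so $Q$ normalizes each $C_\alpha$, and $H=MQ$.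

## 6. $V$ is abelian and $G$ is solvable

**Lemma 3.** Each $C_\alpha$ is abelian of exponent dividing $p$. Hence $M$ is abelian, normal in $H$, of exponent dividing $p$, and $H$ is metabelian.

*Proof.* The point is to get infinitely many commutations from $[c,c^x]=1$; the relation with $s$ propagates them. Drop $\alpha$ and let $c_i=c^{x^{-i}}$ for $i\in\mathbb Z$ (within this proof only). Conjugating $c^{s^{-1}}=cc^{x^{-1}}$ by $x^{-i}$ gives $c_i^{s^{-1}}=c_ic_{i+1}$, and $[c,c^x]=1$ gives $[c_i,c_{i+1}]=1$ for all $i$.

Suppose $n\ge1$ and $[c_i,c_j]=1$ whenever $|i-j|\le n$. Conjugate $[c_0,c_n]=1$ by $s^{-1}$ to obtain $[c_0c_1,\,c_nc_{n+1}]=1$. Both $c_0$ and $c_1$ commute with $c_n$, so $c_0c_1$ commutes with $c_n$, hence with $c_{n+1}$. Since $c_1$ commutes with $c_{n+1}$, so does $c_0$. Conjugating by powers of $x$, we get $[c_i,c_j]=1$ whenever $|i-j|\le n+1$. By induction all $c_i$ commute.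

So $A_0=\langle c_i:i\in\mathbb Z\rangle$ is abelian of exponent dividing $p$, and $A_0^{s^{-1}}\subset A_0$. That is, $A_0\subset A_0^s\subset A_0^{s^2}\subset\cdots$. Each $c^{x^is^j}$ lies in $A_0^{s^j}$ (for $j<0$ this is contained in $A_0$), so $C$ lies in $\bigcup_{j\ge0} A_0^{s^j}$, an ascending union of abelian groups of exponent dividing $p$.

Different $C_\alpha$ commute elementwise by (H), so $M$ is abelian of exponent dividing $p$. It is normalized by $Q$, hence normal in $H=MQ$, and $H/M$ is abelian. $\square$

**Lemma 4.** $[f_{I,\lambda}^{\,u},f_{J,\mu}^{\,u'}]=1$ for all $I\in\mathcal I_1$, $J\in\mathcal I_2$, $\lambda,\mu\in\Lambda$, $u,u'\in Q$.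

*Proof.* Fix $I,J$. Write $g_\lambda=f_{I,\lambda}$, $h_\mu=f_{J,\mu}$, and $g_\lambda(i,k)=g_\lambda^{x_2^ix_4^k}$. Let $P(i,k)$ be the statement that $[g_\lambda(i,k),h_\mu]=1$ for all $\lambda,\mu\in\Lambda$. By (C), $P(i,k)$ holds for $i,k\in\{0,1\}$.

**Step 1: from two values of $i$ to all values of $i$.** The aim is to show, for fixed $k$, that $P(0,k)$ and $P(1,k)$ imply $P(i,k)$ for all $i\in\mathbb Z$. Recall $2\in I$ and $1\in J$. There are three cases.

*Case $2\notin J$.* By (T1), $x_2$ centralizes $h_\mu$. Conjugation by $x_2$ gives $P(i,k)\Leftrightarrow P(i+1,k)$.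

*Case $2\in J$, $1\notin I$.* Since $\{1,2\}\subset J$, (T2) says that $x_2x_1^{-1}$ centralizes $h_\mu$. Since $x_1$ centralizes $g_\lambda$ by (T1), conjugation by $x_2x_1^{-1}$ takes $g_\lambda(i,k)$ to $g_\lambda(i+1,k)$. Again $P(i,k)\Leftrightarrow P(i+1,k)$.

*Case $2\in J$, $1\in I$.* Then $\{1,2\}\subset I\cap J$, and (T3) with (T2) gives $g_\lambda^{s_1}=g_\lambda g_\lambda^{x_1}=g_\lambda g_\lambda^{x_2}$ and $h_\mu^{s_1}=h_\mu h_\mu^{x_2}$. As $s_1$ commutes with $x_2,x_4$, it follows that $g_\lambda(i,k)^{s_1}=g_\lambda(i,k)g_\lambda(i+1,k)$. So if $P(i,k)$ holds, conjugation by $s_1$ gives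
$$[\,g_\lambda(i,k)\,g_\lambda(i+1,k),\;h_\mu h_\mu^{x_2}\,]=1.\tag{3}$$
Conjugating by $x_2^{-1}$, we also see that $[g_\lambda(i',k),h_\mu^{x_2}]=1$ for all $\lambda,\mu$ if and only if $P(i'-1,k)$.

Upward: assume $P(i-1,k)$ and $P(i,k)$. Then $g_\lambda(i,k)$ commutes with $h_\mu$ and with $h_\mu^{x_2}$. By (3), $g_\lambda(i+1,k)$ commutes with $h_\mu h_\mu^{x_2}$. It commutes with $h_\mu^{x_2}$ by $P(i,k)$, hence with $h_\mu$. So $P(i+1,k)$ holds.

Downward: assume $P(i,k)$ and $P(i+1,k)$. Then $g_\lambda(i+1,k)$ commutes with $h_\mu$ and with $h_\mu^{x_2}$. By (3), $g_\lambda(i,k)$ commutes with $h_\mu h_\mu^{x_2}$. It commutes with $h_\mu$ by $P(i,k)$, hence with $h_\mu^{x_2}$. So $P(i-1,k)$ holds.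

Starting from $P(0,k)$ and $P(1,k)$ we reach all $i$.

**Step 2: all $(i,k)$.** The aim is to let $k$ vary too. Since $4\in I$ and $3\in J$, the same argument with $3,4,s_3$ in place of $1,2,s_1$ shows, for fixed $i$, that $P(i,0)$ and $P(i,1)$ imply $P(i,k)$ for all $k\in\mathbb Z$. Step 1 gives $P(i,0)$ and $P(i,1)$ for all $i$. So $P(i,k)$ holds for all $(i,k)\in\mathbb Z^2$.

**Step 3: conjugation by $X$ and then by $Q$.** Here we pass from $x_2^ix_4^k$ to arbitrary elements of $Q$. On $g_\lambda$, conjugation by $x_1$ is either trivial (if $1\notin I$, by (T1)) or the same as conjugation by $x_2$ (if $1\in I$, by (T2)); likewise $x_3$ is trivial or the same as $x_4$. Since $X$ is abelian, every $g_\lambda^w$ with $w\in X$ is some $g_\lambda(i,k)$. For $w,w'\in X$, the commutator $[g_\lambda^w,h_\mu^{w'}]$ is conjugate to $[g_\lambda^{ww'^{-1}},h_\mu]=1$. So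
$$A_0=\langle g_\lambda^w:\lambda\in\Lambda,\,w\in X\rangle\quad\text{and}\quad B_0=\langle h_\mu^w:\mu\in\Lambda,\,w\in X\rangle$$
commute elementwise. By (T1) and (T3), $g_\lambda^{ws_\alpha}$ equals $g_\lambda^w$ or $g_\lambda^wg_\lambda^{x_\alpha w}$, so $A_0^{s_\alpha}\subset A_0$ for all $\alpha$; similarly $B_0^{s_\alpha}\subset B_0$. Given $u,u'\in Q$, let $s=s_1s_2s_3s_4$ and choose $n$ so large that $us^n$ and $u's^n$ can be written with nonnegative exponents in all $s_\alpha$. Then $g_\lambda^{us^n}\in A_0$ and $h_\mu^{u's^n}\in B_0$ commute. Conjugating by $s^{-n}$, we see that $g_\lambda^u$ and $h_\mu^{u'}$ commute. $\square$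

Conjugation by $Q$ is now under control. Next comes conjugation by $M$, and here the twin index does its work.

**Lemma 5.** Let $(I,\alpha)$ be one of
$$(1234,1),\ (1234,3),\ (234,3),\quad (1234,2),\ (1234,4),\ (134,4),$$
and let $I'=I\setminus\{\alpha\}$. For $v\in\langle x_\alpha,s_\alpha\rangle$, written as a product of powers of $x_\alpha$ and $s_\alpha$, let $v^*\in\langle x_{\alpha^*},s_{\alpha^*}\rangle$ be the same product in $x_{\alpha^*},s_{\alpha^*}$. Then
$$f_{I,\lambda}^{\,c_\alpha^v}=f_{I,\lambda}\cdot f_{I',\lambda}^{\,(v^*)^{-1}},$$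
and $C_\alpha$ centralizes $f_{I',\lambda}^{\,q}$ for every $q\in Q$. Hence $f_{I,\lambda}^{\,m}\in f_{I,\lambda}\langle f_{I',\lambda}^{\,Q}\rangle$ for all $m\in C_\alpha$.

*Proof.* By inspection, in all six cases $I'\in\mathcal I_1\cup\mathcal I_2$, $f_{I',\lambda}=[f_{I,\lambda},c_\alpha]$, and $\alpha,\alpha^*\in I$. Drop $\lambda$.

**Step 1: the formula.** The aim is to compute $[f_I,c_\alpha^v]$ for all $v$ at once. By (T2), $v(v^*)^{-1}$ centralizes $f_I$, so $f_I^{v^{-1}}=f_I^{(v^*)^{-1}}$. The element $v^*$ commutes with $c_\alpha$, having a different index. The element $v$ centralizes $f_{I'}$ by (T1), since $\alpha\notin I'$. So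
$$[f_I,c_\alpha^v]=[f_I^{v^{-1}},c_\alpha]^v=[f_I^{(v^*)^{-1}},c_\alpha]^v=\bigl([f_I,c_\alpha]^{(v^*)^{-1}}\bigr)^v=f_{I'}^{(v^*)^{-1}v}=f_{I'}^{(v^*)^{-1}} .$$
Without the twin, the first equality would remain, but there would be no means to take $v^{-1}$ out of the commutator $[f_I^{v^{-1}},c_\alpha]$.

**Step 2: centralization.** The aim is to see that $C_\alpha$ does not move $f_{I'}^q$. Write $q=q_1q_2$ with $q_1\in\langle x_\alpha,s_\alpha\rangle$ and $q_2$ in the group generated by the other $x_\beta,s_\beta$. Then $f_{I'}^q=f_{I'}^{q_2}$ by (T1). For $w\in\langle x_\alpha,s_\alpha\rangle$, conjugating the pair $(f_{I'}^{q_2},c_\alpha^w)$ by $(q_2w)^{-1}$ gives $(f_{I'}^{w^{-1}},c_\alpha^{q_2^{-1}})=(f_{I'},c_\alpha)$. These two commute by (T1). Hence every generator $c_\alpha^w$ of $C_\alpha$ commutes with $f_{I'}^q$.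

**Step 3: general $m$.** Write $m=y_1\cdots y_l$ with each $y_i=(c_\alpha^{v_i})^{\pm1}$. If $f_I^{c_\alpha^v}=f_Ig$ with $g\in\langle f_{I'}^Q\rangle$, then, as $c_\alpha^v$ centralizes $g$, also $f_I^{(c_\alpha^v)^{-1}}=f_Ig^{-1}$. So the claim holds for $l=1$. If $f_I^{y_1\cdots y_{l-1}}=f_Ig'$ with $g'\in\langle f_{I'}^Q\rangle$, then $f_I^m=f_I^{y_l}\,g'\in f_I\langle f_{I'}^Q\rangle$. $\square$

**Lemma 6.** $V$ is abelian, $G=V\rtimes H$, and $G$ is solvable of derived length $\le3$. Moreover $H$ is the group presented by the relations (H).

*Proof.*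

**Step 1: conjugates of $e_\lambda$ under $C_1C_3$ and under $C_2C_4$.** The aim is to place them in the two families of Lemma 4. Let $m_1\in C_1$, $m_3\in C_3$. By Lemma 5, $e_\lambda^{m_1}=e_\lambda g$ with $g\in\langle f_{234,\lambda}^Q\rangle$, and $e_\lambda^{m_3}\in e_\lambda\langle f_{124,\lambda}^Q\rangle$. For $q\in Q$ we have $qm_3q^{-1}\in C_3$, so Lemma 5 for $(234,3)$ gives
$$(f_{234,\lambda}^{\,q})^{m_3}=(f_{234,\lambda}^{\,qm_3q^{-1}})^q\in\langle f_{234,\lambda}^Q,f_{24,\lambda}^Q\rangle .$$
Hence $e_\lambda^{m_1m_3}=e_\lambda^{m_3}g^{m_3}\in\langle f_{I,\lambda}^Q:I\in\mathcal I_1\rangle$. In the same way, with $(1234,2),(1234,4),(134,4)$, we get $e_\mu^{m_2m_4}\in\langle f_{J,\mu}^Q:J\in\mathcal I_2\rangle$ for $m_2\in C_2$, $m_4\in C_4$.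

**Step 2: $V$ is abelian.** The subgroup generated by all $e_\lambda^h$, $h\in H$, is normalized by $H$ and contains the $e_\lambda$, hence is normalized by $G$; so it is $V$. As $H=QM$, $V$ is generated by the elements $e_\lambda^{um}$ with $u\in Q$, $m\in M$. The commutator $[e_\lambda^{um},e_\mu^{u'm'}]$ is conjugate to $[e_\lambda^{umm'^{-1}},e_\mu^{u'}]$. Since $M$ is abelian, $mm'^{-1}=n_1n_2^{-1}$ with $n_1\in C_1C_3$ and $n_2\in C_2C_4$. Conjugating by $n_2$ gives $[e_\lambda^{un_1},e_\mu^{u'n_2}]$. Now $un_1u^{-1}\in C_1C_3$, so
$$e_\lambda^{un_1}=(e_\lambda^{un_1u^{-1}})^u\in\langle f_{I,\lambda}^Q:I\in\mathcal I_1\rangle,$$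
and similarly $e_\mu^{u'n_2}\in\langle f_{J,\mu}^Q:J\in\mathcal I_2\rangle$. By Lemma 4 these two elements commute.

**Step 3: the splitting.** Let $\tilde H$ be the group presented by (H). Sending all $e_\lambda$ to $1$ respects all relations, because all $f_{I,\lambda}$ and all terms in (M1)–(M3) become trivial. So it defines $G\to\tilde H$ with kernel $V$. The map $\tilde H\to G$ sending generators to generators is a section with image $H$. Hence $H\cong\tilde H$ and $G=V\rtimes H$. By Lemma 3, $H$ is metabelian, so $G$ has derived length at most $3$. $\square$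

## 7. The machine runs inside $V$

Write $V$ additively as a right $\mathbb Z[H]$-module. Put $\omega=(c_1-1)(c_2-1)(c_3-1)(c_4-1)$, whose factors commute, and
$$E(\lambda,N)=e_\lambda x_1^N\omega,$$
that is, the group element $[e_\lambda^{x_1^N},c_1,c_2,c_3,c_4]$.

**Lemma 7.** $E(\xi)=E(\hat T(\xi))$ whenever $\hat T(\xi)$ is defined.

*Proof.* By (M1), $x_3x_1^{-P_\lambda}$ fixes $e_\lambda$, so $e_\lambda x_3^n=e_\lambda x_1^{P_\lambda n}$ for all $n\in\mathbb Z$. Write $\mathsf A=\mathsf A_q$, $\mathsf B=\mathsf B_{q,r}$, $a=a_{q,r}=P_{\mathsf B}$, $b=b_{q,r}$.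

**Step 1: the affine half-step.** We move $x_3^n$ behind the switches $c_1,c_2$, with which it commutes, and apply (M2):
$$\begin{aligned}E(\mathsf A,P_qn+r)&=e_{\mathsf A}x_1^rx_3^n\omega=e_{\mathsf A}x_1^r(c_1-1)(c_2-1)\,x_3^n(c_3-1)(c_4-1)\\&=e_{\mathsf B}x_1^b(c_1-1)(c_2-1)\,x_3^n(c_3-1)(c_4-1)=e_{\mathsf B}x_1^bx_3^n\omega=E(\mathsf B,an+b).\end{aligned}$$

**Step 2: the state change.** We move $x_1^N$ behind the switches $c_3,c_4$, with which it commutes, and apply (M3). With $\mathsf A'=\mathsf A_{\delta(q,r)}$,
$$E(\mathsf B,N)=e_{\mathsf B}(c_3-1)(c_4-1)x_1^N(c_1-1)(c_2-1)=e_{\mathsf A'}(c_3-1)(c_4-1)x_1^N(c_1-1)(c_2-1)=E(\mathsf A',N).\ \square$$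

Put
$$z=E(\mathsf A_{q_B},1)-E(\mathsf A_{q_A},1),\qquad w_n=E(\mathsf A_{q_{\mathrm{in}}},2^n)-E(\mathsf A_{q_A},1).$$
The $w_n$ are given by words computable from $n$. If $n\in A$, the $\hat T$-orbit of $(\mathsf A_{q_{\mathrm{in}}},2^n)$ reaches $(\mathsf A_{q_A},1)$; if $n\in B$, it reaches $(\mathsf A_{q_B},1)$. By Lemma 7, in multiplicative notation,
$$w_n=1\ \text{ in }G\ (n\in A),\qquad w_n=z\ \text{ in }G\ (n\in B).\tag{4}$$
This is the input that Lemma 2 asks for, except for one thing: so far $z$, or all of $V$, might be trivial.

## 8. $z\ne1$: a module model and a functional that reads configurations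

**Lemma 8.** $z\neq1$ in $G$.

*Proof.* We map $G$ to an explicit group $(\bar V/W)\rtimes\tilde H$ and detect the image of $z$ by a linear map.

**Step 1: the module $\bar V$.** The aim is an $\tilde H$-module in which the switches are visible. Let
$$K=\mathbb F_p[\tau^{\pm1},\sigma^{\pm1},(1+\tau)^{-1},(1+\sigma)^{-1}],\quad R_\tau=\mathbb F_p[\tau^{\pm1},(1+\tau)^{-1}],\quad R_\sigma=\mathbb F_p[\sigma^{\pm1},(1+\sigma)^{-1}],$$
and $\tau_1=\tau_2=\tau$, $\tau_3=\tau_4=\sigma$. Let $\bar V$ be the free $K$-module with basis $f_I^\lambda$ ($\lambda\in\Lambda$, $I\subset\{1,2,3,4\}$), with the $K$-linear right action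
$$f_I^\lambda x_\alpha=\tau_\alpha f_I^\lambda,\quad f_I^\lambda s_\alpha=(1+\tau_\alpha)f_I^\lambda,\quad f_I^\lambda c_\alpha=f_I^\lambda+f_{I\setminus\alpha}^\lambda\qquad(\alpha\in I),$$
and $f_I^\lambda$ fixed by $x_\alpha,s_\alpha,c_\alpha$ if $\alpha\notin I$.

We check the relations (H). As a $K$-module with these operators, $\bar V$ is the tensor product over $K$ of a trivial module $K^\Lambda$ and four rank-two modules $Kf_0\oplus Kf_1$, with the index $\alpha$ acting on the $\alpha$-th one only, $f_1$ standing for $\alpha\in I$ and $f_0$ for $\alpha\notin I$. So operators with different indices commute. On the $\alpha$-th factor, $x_\alpha$ and $s_\alpha$ are diagonal and commute. If a product $w$ of powers of $x_\alpha,s_\alpha$ acts by $f_1w=\theta f_1$, $f_0w=f_0$, then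
$$f_1c_\alpha^w=f_1w^{-1}c_\alpha w=\theta^{-1}(f_1+f_0)w=f_1+\theta^{-1}f_0,\qquad f_0c_\alpha^w=f_0 .$$
All such operators commute, so $[c_\alpha,c_\alpha^{x_\alpha}]=1$; and $c_\alpha^p=1$ because $p=0$ in $K$. For $w=s_\alpha^{-1}$ we have $\theta=(1+\tau_\alpha)^{-1}$, so $c_\alpha^{s_\alpha^{-1}}$ maps $f_1$ to $f_1+(1+\tau_\alpha)f_0$. For $w=x_\alpha^{-1}$ we have $\theta=\tau_\alpha^{-1}$, so $c_\alpha c_\alpha^{x_\alpha^{-1}}$ maps $f_1$ to $f_1+f_0+\tau_\alpha f_0$. The two agree. So $\tilde H$ acts on $\bar V$.

**Step 2: the quotient and the homomorphism.** The aim is to impose (M1)–(M3). Let $W\subset\bar V$ be the $\tilde H$-submodule generated by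
$$(\sigma-\tau^{P_\lambda})f_{1234}^\lambda,\qquad \tau^rf_{34}^{\mathsf A_q}-\tau^{b_{q,r}}f_{34}^{\mathsf B_{q,r}},\qquad f_{12}^{\mathsf B_{q,r}}-f_{12}^{\mathsf A_{\delta(q,r)}},$$
for all $\lambda\in\Lambda$, all non-terminal $q$ and all $0\le r<P_q$. It is essential that $W$ is an $\mathbb F_p[\tilde H]$-submodule and need not be a $K$-submodule. In the quotient by the $K$-submodule generated by these elements and their $\tilde H$-translates we would have $f_\emptyset^{\mathsf B}=f_\emptyset^{\mathsf A'}$, where $\mathsf B=\mathsf B_{q,r}$ and $\mathsf A'=\mathsf A_{\delta(q,r)}$, together with $\sigma f_\emptyset^{\mathsf B}=\tau^{P_{\mathsf B}}f_\emptyset^{\mathsf B}$ and $\sigma f_\emptyset^{\mathsf A'}=\tau^{P_{\mathsf A'}}f_\emptyset^{\mathsf A'}$, hence $(\tau^{P_{\mathsf B}}-\tau^{P_{\mathsf A'}})f_\emptyset^{\mathsf B}=0$, the collapse of Section 4.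

We claim that $e_\lambda\mapsto f_{1234}^\lambda$, with the identity on $c_\alpha,x_\alpha,s_\alpha$, extends to a homomorphism $G\to(\bar V/W)\rtimes\tilde H$. Since $[v,c_\alpha]=v(c_\alpha-1)$, we have $f_{I,\lambda}\mapsto f_I^\lambda$ for $I\in\mathcal I_1\cup\mathcal I_2$. The following hold already in $\bar V\rtimes\tilde H$: (H) by definition; (T1) because $f_I^\lambda$ is fixed by the operators of index $\alpha\notin I$; (T2) because $\tau_\alpha=\tau_{\alpha^*}$; (T3) because $(1+\tau_\alpha)f_I^\lambda=f_I^\lambda+\tau_\alpha f_I^\lambda$; (C) because $\bar V$ is abelian; (E) because $\bar V$ has exponent $p$. Finally (M1)–(M3) hold modulo $W$, because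
$$e_\lambda(x_3-x_1^{P_\lambda})\mapsto(\sigma-\tau^{P_\lambda})f_{1234}^\lambda,\qquad e_\lambda x_1^r(c_1-1)(c_2-1)\mapsto\tau^rf_{34}^\lambda,\qquad e_\lambda(c_3-1)(c_4-1)\mapsto f_{12}^\lambda .$$
Moreover $E(\lambda,N)=e_\lambda x_1^N\omega\mapsto\tau^Nf_\emptyset^\lambda$.

**Step 3: what $W$ does in degree $\emptyset$.** The elements $E(\lambda,N)$ land in $\bar V_\emptyset=\bigoplus_\lambda Kf_\emptyset^\lambda$, so we bound the components of $W$ there. Consider three $\mathbb F_p$-subspaces of $\bar V$:

* $W_a=\bigoplus_{\lambda,I}(\sigma-\tau^{P_\lambda})Kf_I^\lambda$;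
* $W_b$, the span of $\rho\,(\tau^rf_I^{\mathsf A_q}-\tau^{b_{q,r}}f_I^{\mathsf B_{q,r}})$ with $\rho\in R_\sigma$, $I\subset\{3,4\}$, $q$ non-terminal, $0\le r<P_q$;
* $W_c$, the span of $\rho\,(f_I^{\mathsf B_{q,r}}-f_I^{\mathsf A_{\delta(q,r)}})$ with $\rho\in R_\tau$, $I\subset\{1,2\}$, $q$ non-terminal, $0\le r<P_q$.

Each is $\tilde H$-invariant. For $W_a$: the action is $K$-linear and preserves $\lambda$. For $W_b$: operators of index $1,2$ act trivially, since $I\subset\{3,4\}$; the operators $x_3,x_4,s_3,s_4$ fix a spanning element or multiply it by $\sigma$ or $1+\sigma$, which are units of $R_\sigma$; and $c_3,c_4$ fix a spanning element or add to it the one with the same $\rho,q,r$ and a smaller $I$. Since $c_\alpha^{-1}=c_\alpha^{p-1}$, inverses preserve $W_b$ too. For $W_c$ the same argument applies with $\{1,2\}$ and $R_\tau$. Together the three subspaces contain the generators of $W$, so $W\subset W_a+W_b+W_c$. Each is spanned by elements homogeneous for the grading of $\bar V$ by $I$. So the $\emptyset$-component of every element of $W$ lies in the span of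

* (a) $(\sigma-\tau^{P_\lambda})\kappa f_\emptyset^\lambda$ with $\kappa\in K$;
* (b) $\rho\,(\tau^rf_\emptyset^{\mathsf A_q}-\tau^{b_{q,r}}f_\emptyset^{\mathsf B_{q,r}})$ with $\rho\in R_\sigma$;
* (c) $\rho\,(f_\emptyset^{\mathsf B_{q,r}}-f_\emptyset^{\mathsf A_{\delta(q,r)}})$ with $\rho\in R_\tau$.

The elements with $\rho=\sigma^n$ in (b) and $\rho=\tau^n$ in (c) are the intended ones: modulo (a) they say $\tau^Nf^\lambda_\emptyset=\tau^{N'}f_\emptyset^{\lambda'}$ for $(\lambda',N')=\hat T(\lambda,N)$. The elements involving $(1+\sigma)^{-1}$ or $(1+\tau)^{-1}$ are side effects of the invertibility of $s_\alpha$, and we must make sure that they do no harm.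

**Step 4: a projection that ignores the side effects.** We need to read off coefficients of $\tau^N$ from elements that are not Laurent polynomials. Let $O\subset\mathbb F_p(\tau)$ be the space of rational functions that are regular at $0$ and vanish at $\infty$. Then
$$\mathbb F_p(\tau)=\mathbb F_p[\tau^{\pm1}]\oplus O .$$
For the sum: given a rational function, subtract its principal part at $0$, a polynomial in $\tau^{-1}$. What is left is $u/v$ with polynomials $u,v$ and $v(0)\neq0$. Write $u=dv+u_1$ with $\deg u_1<\deg v$; then $u/v-d=u_1/v\in O$. For directness: a Laurent polynomial regular at $0$ is a polynomial, and a polynomial vanishing at $\infty$ is $0$. Let $\pi:\mathbb F_p(\tau)\to\mathbb F_p[\tau^{\pm1}]$ be the projection with kernel $O$.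

Let $U$ be the $\mathbb F_p$-vector space with basis $(\Lambda\times\mathbb Z)/{\approx}$. Define a linear map $\Phi:\bar V\to U$ by $\Phi=0$ on $Kf_I^\lambda$ for $I\neq\emptyset$ and
$$\Phi(\kappa f_\emptyset^\lambda)=\sum_N\gamma_N[\lambda,N],\qquad\text{where }\ \pi\bigl(\kappa(\tau,\tau^{P_\lambda})\bigr)=\sum_N\gamma_N\tau^N\ \text{ (a finite sum).}$$
The substitution $\sigma=\tau^{P_\lambda}$ makes sense, since $P_\lambda\ge1$ and so $\tau^{P_\lambda}$ and $1+\tau^{P_\lambda}$ are nonzero in $\mathbb F_p(\tau)$.

**Step 5: $\Phi(W)=0$.** We go through the three families.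

(a) The factor $\sigma-\tau^{P_\lambda}$ becomes $0$ under $\sigma=\tau^{P_\lambda}$.

(b) By partial fractions, $R_\sigma$ is spanned by $\sigma^n$ ($n\in\mathbb Z$) and $(1+\sigma)^{-l}$ ($l\ge1$). On the $\mathsf A_q$ term we substitute $\sigma=\tau^{P_q}$, and on the $\mathsf B_{q,r}$ term $\sigma=\tau^{a_{q,r}}$. For $\rho=\sigma^n$ the image is
$$[\mathsf A_q,P_qn+r]-[\mathsf B_{q,r},a_{q,r}n+b_{q,r}]=0,$$
since the second point is the $\hat T$-image of the first. For $\rho=(1+\sigma)^{-l}$ we get the functions $\tau^r(1+\tau^{P_q})^{-l}$ and $\tau^{b_{q,r}}(1+\tau^{a_{q,r}})^{-l}$. Both are regular at $0$ because $r,b_{q,r}\ge0$. Both vanish at $\infty$ because $r<P_q$ and $b_{q,r}<a_{q,r}$. This is where (1) is used. So both lie in $O$, and the image is $0$.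

(c) Likewise $R_\tau$ is spanned by $\tau^n$ and $(1+\tau)^{-l}$, $l\ge1$. For $\rho=\tau^n$ the image is $[\mathsf B_{q,r},n]-[\mathsf A_{\delta(q,r)},n]=0$. For $\rho=(1+\tau)^{-l}\in O$ it is $0$.

**Step 6: conclusion.** So $\Phi$ induces a map on $\bar V/W$. The image of $z$ in $\bar V/W$ is the class of $\tau f_\emptyset^{\mathsf A_{q_B}}-\tau f_\emptyset^{\mathsf A_{q_A}}$, and $\Phi$ sends it to $[\mathsf A_{q_B},1]-[\mathsf A_{q_A},1]$. By (2) this is a difference of two distinct basis vectors of $U$, so it is nonzero. Hence $z\neq1$ in $G$. $\square$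

## 9. Proof of Theorem 1

The group $G$ is finitely presented by construction. By Lemmas 3 and 6, $G=V\rtimes H$ with $V$ abelian and $H$ metabelian, so $G$ is solvable of derived length at most $3$. By Lemma 8, $z\ne1$, and by (4) the computable words $w_n$ satisfy $w_n=1$ for $n\in A$ and $w_n=z$ for $n\in B$. Lemma 2 now says that every quotient of $G$ in which $z$ survives has unsolvable word problem, and that $G$ is not a limit of isolated groups. $\blacksquare$

## 10. Proof of Theorem 2: derived length, nilpotent class and a Cantor set

**Part (a).** The first sentence is Lemma 1 together with the residual finiteness theorems quoted in Section 1. For the second, we show more, for use in (c): *every quotient $\Gamma$ of $G$ in which $z$ survives has derived length exactly $3$ and is not residually finite.* If $\Gamma$ were residually finite, $z$ would survive in a finite quotient of $\Gamma$. That is a quotient of $G$ with solvable word problem, which contradicts Theorem 1. So $\Gamma$ is not residually finite; being finitely generated, it is therefore not of derived length $\le2$, by the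 theorem of P. Hall. As a quotient of $G$ it has derived length at most $3$. The case $\Gamma=G$ gives the claim.

**Part (b).** We take the group $G$ constructed above and $N=VM$. It is normal because $V$ is normal in $G$ and $M$ is normal in $H$.

**Step 1: the quotient.** The aim is $G/N\cong\mathbb Z^8$. Killing all $e_\lambda$ and $c_\alpha$ respects all relations and maps $G$ onto the free abelian group on the eight elements $x_\alpha,s_\alpha$. The kernel is the normal closure of the $e_\lambda$ and $c_\alpha$. It is contained in $N$, and it contains $V$ and all $C_\alpha$, so it equals $N$.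

**Step 2: two switches of the same index kill $V$.** We show $V(m-1)(m'-1)=0$ for $m,m'\in C_\alpha$. By Lemma 5 for $(1234,\alpha)$, in additive notation, $e_\lambda(m-1)\in\langle f_{1234\setminus\alpha,\lambda}^Q\rangle$, and this is centralized by $C_\alpha$. So $e_\lambda(m-1)(m'-1)=0$. For $q\in Q$ and $n\in M$, since $M$ is commutative and $C_\alpha$ is $Q$-invariant,
$$e_\lambda qn(m-1)(m'-1)=e_\lambda(qmq^{-1}-1)(qm'q^{-1}-1)qn=0 .$$
The elements $e_\lambda qn$ generate $V$.

**Step 3: class at most $5$.** Let $I_M$ be the augmentation ideal of the commutative ring $\mathbb Z[M]$. The identity $mm'-1=(m-1)m'+(m'-1)$, together with $m^{-1}-1=-(m-1)m^{-1}$, shows that $I_M$ is generated as an ideal by the elements $m-1$ with $m\in C_1\cup\dots\cup C_4$. So $I_M^5$ is generated by products of five such elements. In each product two factors have the same index $\alpha$, and by Step 2 the product kills $V$. Thus $VI_M^5=0$. Modulo $VI_M$, the group $N=VM$ is generated by two abelian groups that commute with each other, so $\gamma_2(N)\subset VI_M$. For $v\in VI_M^j$, $v'\in V$, $m\in M$ we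 have $[v,v'm]=[v,m]=v(m-1)$, so $[VI_M^j,N]\subset VI_M^{j+1}$. Hence $\gamma_6(N)\subset VI_M^5=0$, that is, $\gamma_6(N)=1$.

**Step 4: exponent.** The abelian group $V$ is generated by conjugates of the $e_\lambda$, so by (E) it has exponent dividing $p$. The group $N/V\cong M$ has exponent dividing $p$ by Lemma 3. So $N$ has exponent dividing $p^2$.

**Part (c).** Let $m_0=12+|\Lambda|$ and $m\ge m_0$. Mark $G$ by its $12+|\Lambda|$ generators followed by $m-m_0$ trivial elements; with this marking it has finitely many defining relators. Let $\mathcal O\subset\mathcal G_m$ be the set of marked groups that satisfy these relators and in which the word for $z$ is nontrivial.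

**Step 1: the members of $\mathcal O$.** The set $\mathcal O$ is clopen, being defined by finitely many membership conditions, and it contains $G$. Its members are quotients of $G$ in which $z$ survives. By Theorem 1 and the statement proved in (a), they are solvable of derived length exactly $3$, not residually finite, and have unsolvable word problem. In particular none is isolated.

**Step 2: $\mathcal O$ is a Cantor set.** As $\mathcal O$ is open in $\mathcal G_m$, an isolated point of $\mathcal O$ would be an isolated point of $\mathcal G_m$, that is, an isolated group in $\mathcal O$. There is none. So $\mathcal O$ is nonempty, compact, metrizable, totally disconnected and without isolated points. By the classical characterization of the Cantor set, $\mathcal O$ is homeomorphic to it.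

**Step 3: counting isomorphism classes.** Each member of $\mathcal O$ has $\mathcal O$ as an open neighborhood that contains no isolated group and no group with solvable word problem. So no member is a limit of isolated groups, or of groups with solvable word problem. A finitely generated group is countable, so it has only countably many generating $m$-tuples, and its isomorphism class accounts for at most countably many points of $\mathcal O$. Since $\mathcal O$ has $2^{\aleph_0}$ points, it contains $2^{\aleph_0}$ isomorphism classes. $\blacksquare$
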